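# Collisions of two random walks on the trace of a random walk

## 1. The past minus the future

Let $S=(S_n)_{n\ge0}$ be a simple random walk (SRW) on $\mathbb Z^d$, $d\ge3$, with $S_0=0$. Write $S[a,b]=\{S_a,\dots,S_b\}$ and $S[a,\infty)=\{S_a,S_{a+1},\dots\}$. The **trace** $\mathcal G$ of $S$ is the graph with vertex set $V(\mathcal G)=S[0,\infty)$ whose edges are the lattice edges $\{S_n,S_{n+1}\}$, $n\ge0$. The whole lecture turns on one set. Stop $S$ at a time $t$ and put
$$B=B(t)=S[0,t]\setminus S[t,\infty).$$
This is the set of points of the past that are never seen at time $t$ or later. It is finite, and its complement in $V(\mathcal G)$ is exactly $B^c=S[t,\infty)$: the past minus the future, against the future.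

Regard every edge of $\mathcal G$ as a unit resistor and let $R_B(x)$ be the effective resistance between $x$ and $B^c$ when all of $B^c$ is merged into one point, with $R_B(x)=0$ for $x\notin B$. (Definitions are recalled in Section 2.) Here is a small deterministic path to compute with. Take
$$0,\quad e_1,\quad 2e_1,\quad 2e_1+e_2,\quad e_1+e_2,\quad e_1,\quad e_1-e_2,\quad e_1-2e_2,\ \dots$$
that is, one step, then once around a unit square, then straight down forever.

For $t=6$ we have $S_6=e_1-e_2$ and $B=\{0,e_1,2e_1,2e_1+e_2,e_1+e_2\}$. The only exit from $B$ is the edge from $e_1$ to $e_1-e_2$. Hence $R_B(e_1)=1$ and $R_B(0)=2$. Adjacent corners of a square have resistance $\frac{1\cdot3}{1+3}=\frac34$, so $R_B(2e_1)=R_B(e_1+e_2)=\frac74$. Opposite corners have resistance $1$, so $R_B(2e_1+e_2)=2$. The origin is a point of maximal resistance in $B$.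

For $t=4$ the future revisits $e_1$, so $B=\{0,2e_1,2e_1+e_2\}$, which is not even connected, and $R_B(0)=1$. The path up to time $4$ has four edges in series, so its two ends are at resistance $4$ inside $\mathcal G$ restricted to times $[0,4]$. One return of the future to the old past has cut the resistance from $4$ to $1$.

What is $B$ for? Given $\mathcal G$, let $X^1,X^2$ be independent discrete-time SRWs on $\mathcal G$, started at $x$ and $y$. Each step goes along a uniformly chosen incident edge of $\mathcal G$. Their joint law is $P^{\mathcal G}_{x,y}$. They **collide** at time $n$ if $X^1_n=X^2_n$. Do they collide infinitely often? For $d=3$ and $x=y=0$ this question is taken from David A. Croydon, Daisuke Shiraishi, Satomi Watanabe, "Collision properties of the four-dimensional random walk trace", arXiv:2605.30755 (2026). We shall see that many collisions inside $B$ are guaranteed as soon as $R_B(0)$ is large and no point of $B$ has resistance much larger than $R_B(0)$. The set $B(t)$ at a well chosen random scale has both properties.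

Two points of $\mathbb Z^d$ have the **same parity** if their coordinate sums differ by an even number. Two walks started at points of opposite parity never meet in discrete time, so parity has to appear in the statement.

**Theorem 1.** Let $d\ge 3$ and let $\mathcal G$ be the trace of SRW $S$ on $\mathbb Z^d$ from $0$. There is $c=c(d)>0$ such that for $P$-a.e. $S$ and all $x,y\in V(\mathcal G)$ of the same parity (in particular $x=y=0$):

1. two independent SRWs on $\mathcal G$ from $x$ and $y$ collide infinitely often, $P^{\mathcal G}_{x,y}$-a.s.;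
2. for infinitely many $k$ there is a finite set $B\subset\{S_0,\dots,S_{2^{k+1}}\}$ such that, with $P^{\mathcal G}_{x,y}$-probability at least $c$, the walks collide at least $c\,2^{k/6}$ times before either leaves $B$.

So the three-dimensional question has the answer yes.

Throughout, $\Delta=2d$ bounds all degrees, and $C,c$ denote positive constants that depend only on $d$ and may change from line to line.

## 2. Unit resistors, killed walks and the lattice Green's function

**Effective resistance.** Let $H$ be a finite connected graph (multiple edges allowed), with unit conductances, and let $\mathcal E_H(f)=\sum_{\{u,v\}}(f(u)-f(v))^2$ be the energy of $f$, summed over edges. For disjoint nonempty sets $A,Z$ of vertices, the Dirichlet principle says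
$$\frac1{R^H(A,Z)}=\min\{\mathcal E_H(f):\ f=1\text{ on }A,\ f=0\text{ on }Z\}.$$
For $A=\{y\}$ the minimizer is $v(x)=P_x(\tau_y<\tau_Z)$, where $P_x$ is the law of SRW on $H$ and $\tau$ denotes hitting times (so $v(y)=1$). The potential of the unit current from $y$ to $Z$ is $R^H(y,Z)\,v$. It equals $R^H(y,Z)$ at $y$, vanishes on $Z$, and has energy $R^H(y,Z)$. The following facts will be used freely.

* Rayleigh monotonicity: adding edges or identifying vertices does not increase effective resistance.
* $R^H(\cdot,\cdot)$ is a metric on vertices, and $R^H\le d_H$, the graph distance.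
* $R^H(y,z)$ is the energy $\sum_e\theta(e)^2$ of the unit current flow $\theta$ from $y$ to $z$. A bridge separating $y$ from $z$ carries the full unit of flow, so it contributes $1$.

For example, a path of $n$ edges has end-to-end resistance $n$.

**The network of $B$.** Let $\mathcal G$ be an infinite connected subgraph of $\mathbb Z^d$ and $B\subset V(\mathcal G)$ finite. Merge $B^c=V(\mathcal G)\setminus B$ into a single vertex and keep the finitely many edges that touch $B$. Since $\mathcal G$ is infinite and connected, every component of $B$ is joined to $B^c$, so this is a finite connected network. $R_B(x)$ is the resistance in it between $x$ and the merged vertex. Functions on this network are the functions on $V(\mathcal G)$ that are constant on $B^c$. The triangle inequality gives, for all $x,y\in V(\mathcal G)$,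
$$R_B(x)\le d_{\mathcal G}(x,y)+R_B(y),\tag{1}$$
because merging does not increase distances (if $y\notin B$, then $R_B(y)=0$ and (1) just says that resistance is at most distance).

**Killed walks.** Let $p^B_n(x,y)$ be the $n$-step kernel of SRW on $\mathcal G$ killed on leaving $B$, and $g_B=\sum_np^B_n$. Reversibility reads $\deg(x)p_n^B(x,y)=\deg(y)p_n^B(y,x)$. The walk from $x\in B$ reaches $B^c$ before returning to $x$ with probability $1/(\deg(x)R_B(x))$. The number of visits to $x$ is geometric, so
$$g_B(x,x)=\deg(x)R_B(x),\qquad g_B(x,y)=P_x(\tau_y<\tau_{B^c})\,g_B(y,y).$$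

**Lattice facts.** For $d\ge3$ SRW is transient. Its Green's function $G(x)=\sum_nP(S_n=x)$ is positive and satisfies $G(x)\sim c_d|x|^{2-d}$ with $c_d>0$. Also $P(S_n=x)\le C(1+n)^{-d/2}$.

## 3. Balanced resistance forces collisions

Start with the half-line $\{0,1,2,\dots\}$ and $B=\{0,\dots,n-1\}$. Here $R_B(v)=n-v$. The expected number of collisions from $(0,0)$ before leaving $B$ is
$$\sum_j\sum_zp^B_j(0,z)^2=\sum_j\sum_zp_j^B(0,z)p_j^B(z,0)\frac{\deg z}{\deg 0}\ge\sum_jp_{2j}^B(0,0)=g_B(0,0)=n .$$
So the expected total number of collisions is infinite. The same computation works on every recurrent graph, and this is what one would try first: show that the expectation diverges. But a large expectation can come from a rare event, and we need a second moment.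

Let $Z$ be the number of collisions before either walk leaves $B$. Starting afresh at each collision, $E Z^2\le 2\,EZ\cdot\max_vE_{v,v}Z$, and $E_{v,v}Z$ is of order $R_B(v)$. The method therefore gives a probability of order $R_B(0)/\max_vR_B(v)$, and it stops working exactly when some $v\in B$ has resistance much larger than $R_B(0)$. For a concrete case, attach to the vertex $1$ of the half-line a dangling path of length $h=n^2$ and add it to $B$. Then $R_B(0)=n$, while the tip of the dangling path has resistance $n-1+n^2$, and the method gives only a bound of order $1/n$. On the plain half-line $R_B(0)$ is the maximum, and the method works. The criterion below, a variant of one due to Barlow–Peres–Sousi, isolates what is needed.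

**Lemma 1.** Let $\mathcal G$ be an infinite connected subgraph of $\mathbb Z^d$ containing $0$. Let $B_k\ni0$ be finite subsets of $V(\mathcal G)$ with $R_{B_k}(0)\to\infty$ and $\max_{v\in B_k}R_{B_k}(v)\le K'R_{B_k}(0)$ for all $k$. Then for all $x,y\in V(\mathcal G)$ of the same parity and all $k\ge k_0(x,y)$, with $P^{\mathcal G}_{x,y}$-probability at least $c_2:=1/(32\Delta K')$ there are at least $R_{B_k}(0)/8$ collisions before either walk leaves $B_k$. Moreover $P_{x,y}^{\mathcal G}(\text{infinitely many collisions})=1$.

*Proof.* Fix $k$, write $B=B_k$, and let $Z$ be the number of $n\ge0$ such that $X_n^1=X_n^2$ and neither walk has left $B$ by time $n$.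

**Step 1: first moments.** We express $EZ$ through resistances. For $x,y\in B$ of the same parity, $p_n^B(x,y)=0$ for odd $n$, because $\mathcal G$ is bipartite. So $\sum_np^B_{2n}(x,y)=g_B(x,y)$. By reversibility and $\deg z\ge1$,
$$E_{x,y}Z=\sum_n\sum_zp_n^B(x,z)p_n^B(y,z)=\sum_n\sum_zp_n^B(x,z)p_n^B(z,y)\tfrac{\deg z}{\deg y}\ge\frac{g_B(x,y)}{\deg y}=P_x(\tau_y<\tau_{B^c})R_B(y).\tag{2}$$
With $\deg z\le\Delta$ instead, for $v\in B$,
$$E_{v,v}Z\le\frac{\Delta}{\deg v}\,g_B(v,v)=\Delta R_B(v)\le\Delta K'R_B(0).\tag{3}$$

**Step 2: starting points other than $0$ do no harm.** We show $E_{x,y}Z\ge\frac14R_B(0)$ for large $k$. By (1), $R_B(y)\ge R_B(0)-d_{\mathcal G}(0,y)\ge\frac12R_B(0)>0$ for large $k$, and likewise for $x$, so $x,y\in B$. The function $v(z)=P_z(\tau_y<\tau_{B^c})$ has $v(y)=1$ and energy $1/R_B(y)$. By Cauchy–Schwarz along a shortest path from $x$ to $y$ in $\mathcal G$,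
$$|v(y)-v(x)|^2\le d_{\mathcal G}(x,y)\cdot\frac1{R_B(y)}\longrightarrow0\qquad(k\to\infty).$$
So $v(x)\ge\frac12$ for large $k$, and (2) gives $E_{x,y}Z\ge\frac12\cdot\frac12R_B(0)$.

**Step 3: second moment.** We turn the expectation into a probability. Write $Z=\sum_n1_{C_n}$, where $C_n$ is the event of a collision at time $n$ inside $B$. Then $Z^2\le2\sum_n\sum_{m\ge n}1_{C_n}1_{C_m}$, and the Markov property at time $n$ together with (3) gives
$$E_{x,y}Z^2\le2\,E_{x,y}Z\cdot\max_{v\in B}E_{v,v}Z\le2\Delta K'R_B(0)\,E_{x,y}Z .$$
By the Paley–Zygmund inequality $P(Z\ge\frac12EZ)\ge\frac{(EZ)^2}{4EZ^2}$,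
$$P_{x,y}\big(Z\ge\tfrac18R_B(0)\big)\ge P_{x,y}\big(Z\ge\tfrac12E_{x,y}Z\big)\ge\frac{E_{x,y}Z}{8\Delta K'R_B(0)}\ge\frac{R_B(0)/4}{8\Delta K'R_B(0)}=c_2.$$

**Step 4: from probability $c_2$ to probability $1$.** Let $I$ be the event of infinitely many collisions. Since $R_{B_k}(0)\to\infty$, for each $N$ there are at least $N$ collisions with probability at least $c_2$. Letting $N\to\infty$, $P_{x,y}(I)\ge c_2$ for *all* same-parity pairs $(x,y)$. The walks keep the same parity at all times, and $I$ does not depend on finitely many steps. By the Markov property and Lévy's 0–1 law,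
$$1_I=\lim_{n}P_{x,y}\big(I\mid X^1_j,X^2_j,\ j\le n\big)=\lim_nP_{X^1_n,X^2_n}(I)\ge c_2\qquad\text{a.s.}$$
An indicator that is at least $c_2>0$ equals $1$. $\square$

## 4. What the set $B(t)$ must satisfy

For $s\le t$ let $\mathcal G[s,t]$ be the graph of the vertices and edges visited by $S$ during $[s,t]$, and define
$$\rho(s,t)=R^{\mathcal G[s,t]}(S_s,S_t).$$
For the path $0,e_1,2e_1,2e_1+e_2,e_1+e_2,e_1$ of Section 1, $\rho(0,4)=4$ but $\rho(0,5)=1$: since $S_5=e_1$, only the first edge matters. So $\rho(0,\cdot)$ is not monotone.

**The upper bound is cheap.** Let $B=B(t)$ and $x=S_s\in B$ with $s\le t$. Since $S_t\in B^c$, passing from $\mathcal G[s,t]$ to the network of $B$ only identifies vertices and adds edges. So $R_B(S_s)\le\rho(s,t)$. Every point of $B$ is tied to the boundary point $S_t$ by a piece of the path; this is why $B(t)$ is a good choice.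

**The lower bound is not.** The inequality $R_B(0)\le\rho(0,t)$ points the wrong way, and the case $t=4$ in Section 1 shows $R_B(0)=1<4=\rho(0,t)$. The first remedy one would try is to ask for a cut at $t$, that is, $S[0,t-1]\cap S[t,\infty)=\emptyset$. Then $B=S[0,t-1]$, every edge touching $B$ was traversed before time $t$, and $R_B(0)=\rho(0,t)$ exactly. To make this happen at infinitely many scales we want events whose probability is bounded below over the scales. The lower bound for such non-intersection probabilities that we shall prove (Lemma 3) is $cn^{-5/6}$, which tends to $0$. So with the estimates at our disposal this route stops here.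

**The weaker requirement.** We do not forbid the future from touching the recent past $S[u,t]$; we forbid it only from touching $S[0,u]$, where $t-u$ is a small fixed fraction of the scale. This is a scale-invariant request, and it will have probability bounded below. The price is paid by demanding that $S[u,t]$ be electrically close to $S_t$, so that touching it shorts out little. With a size parameter $m$ and a constant $K$, we want

- (i) $\rho(0,t)\ge\frac12m$;
- (ii) $\rho(s,t)\le Km$ for $0\le s\le t$;
- (iii) $\rho(s,t)\le\frac18m$ for $u\le s\le t$;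
- (iv) $S[t,\infty)\cap S[0,u]=\emptyset$.

Condition (ii) gives the upper bound on $R_B$. Conditions (i), (iii), (iv) will give $R_B(0)\ge\frac18m$: the potential from $S_0$ to $S_t$ in $\mathcal G[0,t]$ is at most $\frac18m$ on $S[u,t]$, so one can cut it off below that level and obtain a test function that vanishes on the whole future. Sections 5–8 produce (i)–(iv) with probability bounded below at infinitely many scales. Section 9 does the potential theory, and Section 10 raises the probability to $1$.

## 5. Resistance along the path is subadditive, with exponential tails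

For $s\le t\le u$, the graphs $\mathcal G[s,t]$ and $\mathcal G[t,u]$ are subgraphs of $\mathcal G[s,u]$. Rayleigh monotonicity and the triangle inequality in $\mathcal G[s,u]$ give
$$\rho(s,u)\le\rho(s,t)+\rho(t,u),\qquad\rho(s,s+1)=1.\tag{4}$$
Moreover $\rho(s,t)$ depends only on the increments of $S$ in $[s,t]$. Because $\rho(0,\cdot)$ is not monotone we work with its running maximum and a median-like quantity:
$$M(n)=\max_{0\le t\le n}\rho(0,t),\qquad m(n)=\min\{a\in\{1,2,\dots\}:P(M(n)\ge a)\le\tfrac12\}.$$
The minimum exists since $M(n)\le n$. Also $P(M(n)\ge m(n)-1)\ge\frac12$: by minimality if $m(n)\ge2$, and trivially if $m(n)=1$.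

**Lemma 2.** $P(M(n)\ge\lambda m(n))\le2^{1-\lambda/2}$ for $\lambda\ge0$; hence $EM(n)\le6m(n)$.

*Proof.* **Step 1: a submultiplicative inequality.** The aim is
$$P(M(n)\ge a+b+1)\le P(M(n)\ge a)\,P(M(n)\ge b),\qquad a,b\ge0.\tag{5}$$
Let $T=\min\{t:\rho(0,t)\ge a\}$. This is a stopping time and $\{T\le n\}=\{M(n)\ge a\}$. When $T<\infty$ we have $\rho(0,T)<a+1$. Indeed, if $T\ge1$ then $\rho(0,T)\le\rho(0,T-1)+1<a+1$ by (4), and if $T=0$ then $\rho(0,T)=0<a+1$. If $M(n)\ge a+b+1$, choose $v\le n$ with $\rho(0,v)\ge a+b+1$. Then $T\le v$, and (4) gives $\rho(T,v)\ge\rho(0,v)-\rho(0,T)>b$. On $\{T\le n\}$, $\max_{T\le v\le T+n}\rho(T,v)$ is independent of the past up to $T$ and has the law of $M(n)$, by the strong Markov property. This proves (5).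

**Step 2: iterate.** Write $m=m(n)$. We show $P(M(n)\ge jm+j-1)\le2^{-j}$ for $j\ge1$. The case $j=1$ is the definition of $m$; the step from $j$ to $j+1$ is (5) with $a=jm+j-1$, $b=m$, since $a+b+1=(j+1)m+j$. Hence $P(M(n)\ge j(m+1))\le2^{-j}$ for all $j\ge0$. As $m+1\le2m$, taking $j=\lfloor\lambda/2\rfloor$ gives $j(m+1)\le\lambda m$ and
$$P(M(n)\ge\lambda m)\le2^{-\lfloor\lambda/2\rfloor}\le2^{1-\lambda/2}.$$
Finally $EM(n)=m\int_0^\infty P(M(n)\ge\lambda m)\,d\lambda\le m\int_0^\infty2^{1-\lambda/2}d\lambda=\frac{4}{\ln2}m\le6m$. $\square$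

## 6. Bridges force $m(n)\ge cn^{1/6}$

Let $Y,V$ be independent SRWs from $0$ and $q_n=P(Y[1,n]\cap V[0,n]=\emptyset)$, with $q_0=1$.

**Lemma 3.** $q_n\ge c\,n^{-5/6}$, and therefore $m(n)\ge c\,n^{1/6}$, for $n\ge1$.

*Proof.* **Step 1: a last-exit identity.** This produces an identity in which the non-intersection probability appears. Let $W,Y$ be independent SRWs from $0$. Given $W$, the transient walk $Y$ visits the finite set $W[0,n]\ni0$ at time $0$, so it has a last visit. Summing over its time and place,
$$1=\sum_{z\in W[0,n]}G(z)\,P_z\big(Y[1,\infty)\cap W[0,n]=\emptyset\big).\tag{6}$$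
Bounding the sum over sites by the sum over indices and taking expectations,
$$1\le\sum_{i=0}^nE\big[G(W_i)1_{A_i}\big],\qquad A_i=\{(W_i+Y[1,\infty))\cap W[0,n]=\emptyset\}.$$

**Step 2: $P(A_i)\le q_{\lfloor n/2\rfloor}$.** Seen from $W_i$, at least one of the two pieces of $W$ is long. If $i\le n/2$ put $V_j=W_{i+j}-W_i$ for $0\le j\le n-i$; if $i>n/2$ put $V_j=W_{i-j}-W_i$ for $0\le j\le i$. In both cases $V$ is an SRW of length at least $\lfloor n/2\rfloor$, independent of $Y$, and $A_i$ implies $Y[1,\lfloor n/2\rfloor]\cap V[0,\lfloor n/2\rfloor]=\emptyset$.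

**Step 3: a moment of $G(W_i)$.** We separate $G(W_i)$ from $1_{A_i}$ by Hölder. Since $d\ge3$, $G(x)\le C(1+|x|)^{2-d}\le C(1+|x|)^{-1}$. Splitting at $|x|=\sqrt i$, and using $P(W_i=x)\le C(1+i)^{-d/2}$ together with $\frac52<d$,
$$E\,G(W_i)^{5/2}\le C(1+i)^{-5/4}+C(1+i)^{-d/2}\sum_{|x|\le\sqrt i}(1+|x|)^{-5/2}\le C(1+i)^{-5/4},$$
because the last sum is at most $C(1+\sqrt i)^{d-5/2}$. By Hölder with exponents $\frac52$ and $\frac53$, for $n\ge1$,
$$1\le C\sum_{i\le n}(1+i)^{-1/2}\,q_{\lfloor n/2\rfloor}^{3/5}\le Cn^{1/2}q_{\lfloor n/2\rfloor}^{3/5}.$$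
Thus $q_{\lfloor n/2\rfloor}\ge cn^{-5/6}$; replacing $n$ by $2n$ gives $q_n\ge cn^{-5/6}$.

**Step 4: count bridges.** We convert $q_n$ into resistance. Let $0\le k<n$ and suppose $S[0,k]\cap S[k+1,n]=\emptyset$. Every edge of $\mathcal G[0,n]$ other than $\{S_k,S_{k+1}\}$ lies inside $S[0,k]$ or inside $S[k+1,n]$. So $\{S_k,S_{k+1}\}$ is a bridge separating $S_0$ from $S_n$, and it contributes $1$ to $\rho(0,n)$. Different such $k<k'$ give different edges: both ends of the first lie in $S[0,k']$, while $S_{k'+1}$ does not. With $V_j=S_{k-j}-S_k$ and $Y_j=S_{k+j}-S_k$ the event is $\{Y[1,n-k]\cap V[0,k]=\emptyset\}$, of probability at least $q_n$. So, by Lemma 2,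
$$6m(n)\ge EM(n)\ge E\rho(0,n)\ge nq_n\ge cn^{1/6}.\qquad\square$$

*Why the exponent $\frac52$.* With Hölder exponent $p$ in Step 3 the same computation, valid for $1<p<d$, gives $q_n\ge cn^{-p/(2(p-1))}$. For Cauchy–Schwarz, $p=2$, this is $q_n\ge c/n$, and Step 4 yields only $m(n)\ge c$: no growth. Any $p\in(2,3)$ gives a positive power of $n$ in all dimensions $d\ge3$.

## 7. Good scales, dyadic chaining and the choice of the time $t_k$

Write $m_k=m(2^k)$ and $\beta=\frac1{12}$. To chain over dyadic intervals we want shorter intervals to have geometrically smaller resistance: $m_{k-j}\le2^{-\beta j}m_k$. Lemma 3 does not give this at every scale: a lower bound by a power does not exclude that $m_k$ stays constant over a long stretch of $k$. But we need only infinitely many scales. Since $2^{-\beta k}m_k\ge c2^{k/6-k/12}\to\infty$, infinitely many $k$ are **good**, meaning $2^{-\beta j}m_j\le2^{-\beta k}m_k$ for all $j\le k$ (a sequence tending to infinity has infinitely many record values). For good $k$,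
$$m_{k-j}\le2^{-\beta j}m_k,\qquad0\le j\le k.\tag{7}$$

**Step 1: chaining.** The purpose is to bound $\rho$ over all intervals at once. For $0\le J\le k$ let
$$D_J=2\sum_{j=J}^k\ \max_{0\le i<2^j}\rho\big(i2^{k-j},(i+1)2^{k-j}\big).$$
An integer interval $[s,t]\subset[0,2^k]$ is the concatenation of the maximal dyadic intervals $[i2^a,(i+1)2^a]$ contained in it, and these include at most two of each length. Indeed, if $I_1<I_2<I_3$ were maximal of the same length, the dyadic sibling of $I_2$, which is adjacent to $I_2$ and lies between the left end of $I_1$ and the right end of $I_3$, would lie in $[s,t]$; so the parent of $I_2$ would too, contradicting maximality. None is longer than $t-s$. By (4),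
$$\rho(s,t)\le D_J\quad\text{whenever }0\le s\le t\le2^k,\ t-s\le2^{k-J}.\tag{8}$$

**Step 2: $D_J$ is small compared with $m_k$.** The variable $\rho(i2^{k-j},(i+1)2^{k-j})$ has the law of $\rho(0,2^{k-j})\le M(2^{k-j})$. Lemma 2 with $\lambda=4j+2L$ and a union bound give
$$P\Big(\exists j\le k:\ \max_{i<2^j}\rho\big(i2^{k-j},(i+1)2^{k-j}\big)\ge(4j+2L)m_{k-j}\Big)\le\sum_{j\ge0}2^j\,2^{1-2j-L}=2^{2-L}.$$
By (7), for good $k$, with probability at least $1-2^{2-L}$ we have, for all $J\le k$ simultaneously,
$$D_J\le\varepsilon(J,L)\,m_k,\qquad\varepsilon(J,L):=\sum_{j\ge J}(8j+4L)2^{-\beta j}\longrightarrow0\quad(J\to\infty).\tag{9}$$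

**Step 3: a deterministic time with large resistance.** We want condition (i) at a fixed time. Take $L=5$ and $J$ with $\varepsilon(J,5)\le\frac14$. Since $P(M(2^k)\ge m_k-1)\ge\frac12$ and the exceptional probability in Step 2 is at most $\frac18$, for good $k\ge J$ both $M(2^k)\ge m_k-1$ and $D_J\le\frac14m_k$ hold with probability at least $\frac38$. On this event pick $t^*\le2^k$ with $\rho(0,t^*)\ge m_k-1$, and let $s$ be the largest multiple of $2^{k-J}$ that is at most $t^*$. By (4) and (8), for large $k$ (so that $m_k\ge4$),
$$\rho(0,s)\ge\rho(0,t^*)-\rho(s,t^*)\ge\tfrac34m_k-1\ge\tfrac12m_k>0,$$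
so $s\ne0$. There are only $2^J$ possible values of $s$. By pigeonhole, for every large good $k$ there is a deterministic $t_k\in\{i2^{k-J}:1\le i\le2^J\}$ with
$$P\big(\rho(0,t_k)\ge\tfrac12m_k\big)\ge p_0:=\tfrac38\,2^{-J}.\tag{10}$$

**Step 4: the constants for (ii) and (iii).** These conditions should fail with probability small compared with $p_0$. Take an integer $L_1$ with $2^{2-L_1}\le p_0/4$, put $K=\varepsilon(0,L_1)\ge1$, and take $J_1>J$ with $\varepsilon(J_1,L_1)\le\frac18$. For $k\ge J_1$ put
$$\ell_k=2^{k-J_1},\qquad u_k=t_k-\ell_k>0$$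
(positive because $t_k\ge2^{k-J}>\ell_k$). All of $J,p_0,L_1,K,J_1$ depend only on $d$. By (8), used with $J=0$ and with $J_1$ in place of $J$, and (9) with $L=L_1$, for large good $k$, with probability at least $1-p_0/4$,
$$\rho(s,t_k)\le Km_k\ \ (0\le s\le t_k),\qquad\rho(s,t_k)\le\tfrac18m_k\ \ (u_k\le s\le t_k).\tag{11}$$

## 8. The future avoids the distant past with positive probability

Look at $S$ from the point $S_{t_k}$: backward in time it is one walk $U$, forward it is an independent walk $Y$. Condition (iv) asks that $Y$ never meet $U$ at times between $\ell_k$ and $t_k$, a bounded multiple of $\ell_k$. We need more than a positive probability: (iv) must combine with (i)–(iii), which concern $U$. So we ask that, for most $U$, the conditional probability given $U$ be bounded below. The mechanism is that a typical $U[\ell,a\ell]$ stays away from the line $\mathbb Re_1$, along which $Y$ can escape.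

**Lemma 4.** Let $U,Y$ be independent SRWs from $0$ in $\mathbb Z^d$, $d\ge3$, let $a\ge2$ be an integer, and $Q_\ell=P\big(Y[0,\infty)\cap U[\ell,a\ell]=\emptyset\mid U\big)$. For every $\varepsilon>0$ there are $c_1>0$ and $\ell_0$ with $P(Q_\ell\ge c_1)\ge1-\varepsilon$ for $\ell\ge\ell_0$.

*Proof.* **Step 1: typical $U$ leaves a corridor free.** Let $W$ be Brownian motion from $0$ with covariance $\frac td\mathrm{Id}$, and $\Lambda=\mathbb Re_1$. The projection of $W$ onto $e_1^\perp$ is a scaled Brownian motion in dimension $d-1\ge2$, which a.s. does not visit the origin at positive times. So a.s. $W[1,a]\cap\Lambda=\emptyset$, and by compactness $\mathrm{dist}(W[1,a],\Lambda)>0$. Choose $0<\delta<R$ with $P(W\in O)>1-\varepsilon$, where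
$$O=\{w\in C([0,a];\mathbb R^d):\mathrm{dist}(w[1,a],\Lambda)>2\delta,\ \max_{[0,a]}|w|<R\}.$$
$O$ is open in the uniform topology. By Donsker's theorem the linearly interpolated processes $t\mapsto U_{\ell t}/\sqrt\ell$ converge weakly to $W$ in $C([0,a];\mathbb R^d)$. By the portmanteau theorem, for large $\ell$ the event
$$E=\{\mathrm{dist}(U[\ell,a\ell],\Lambda)>2\delta\sqrt\ell,\ \max_{j\le a\ell}|U_j|<R\sqrt\ell\}$$
has probability at least $1-\varepsilon$.

**Step 2: $Y$ runs along the corridor.** The set $\{w\in C([0,1];\mathbb R^d):\max_{t\le1}|w(t)-4Rte_1|<\delta\}$ is open and has positive probability under the law of $W$, by the support theorem. Again by Donsker and portmanteau there is $c'>0$ such that, for large $\ell$,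
$$P\Big(\max_{j\le\ell}\big|Y_j-4R\tfrac{j}{\sqrt\ell}e_1\big|<\delta\sqrt\ell\Big)\ge c'.$$
On this event $Y[0,\ell]$ is within $\delta\sqrt\ell$ of $\Lambda$, and $|Y_\ell|\ge4R\sqrt\ell-\delta\sqrt\ell\ge3R\sqrt\ell$.

**Step 3: from there $Y$ does not come back.** $G(Y_n)$ is a nonnegative supermartingale. So given $Y_\ell$ the probability that $Y$ hits $\{|z|\le R\sqrt\ell\}$ after time $\ell$ is at most $G(Y_\ell)/\min_{|z|\le R\sqrt\ell}G(z)$. For large $\ell$ the asymptotics of $G$ apply to points of large norm, while on any fixed ball $G$ is bounded below by a positive constant, which exceeds $c_d(R\sqrt\ell)^{2-d}$ eventually. Hence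
$$\sup_{|y|\ge3R\sqrt\ell}G(y)\Big/\min_{|z|\le R\sqrt\ell}G(z)\le3^{2-d}+o(1)\le\tfrac12\qquad\text{for large }\ell.$$

**Step 4: combine.** On $E$, the set $U[\ell,a\ell]$ is at distance more than $2\delta\sqrt\ell$ from $\Lambda$ and lies in $\{|z|<R\sqrt\ell\}$. If $Y$ follows the corridor up to time $\ell$ and does not return to the ball, then $Y[0,\infty)$ misses $U[\ell,a\ell]$. So on $E$, $Q_\ell\ge c_1:=c'/2$. $\square$

**Application.** Take $\ell=\ell_k$, $a=2^{J_1}$ (so $a\ell_k=2^k\ge t_k$), $\varepsilon=p_0/4$, $U_j=S_{t_k-j}-S_{t_k}$ for $j\le t_k$, extended beyond $t_k$ by independent steps, and $Y_j=S_{t_k+j}-S_{t_k}$. Then $U$ and $Y$ are independent SRWs and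
$$S[0,u_k]=S_{t_k}+U[\ell_k,t_k]\subset S_{t_k}+U[\ell_k,a\ell_k].$$
The probability, given $U[0,t_k]$, that $Y$ avoids the smaller set is at least $Q_{\ell_k}$. So for large good $k$, with probability at least $1-p_0/4$,
$$P\big(S[t_k,\infty)\cap S[0,u_k]=\emptyset\mid S_0,\dots,S_{t_k}\big)\ge c_1.\tag{12}$$

Let $F_k$ be the event that (i)–(iv) of Section 4 hold with $t=t_k$, $u=u_k$, $m=m_k$ and the constant $K$ above. Since (i)–(iii) depend only on $S_0,\dots,S_{t_k}$, we may condition on these variables. By (10), (11) and (12), for all large good $k$,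
$$P(F_k)\ge c_1\big(p_0-\tfrac{p_0}4-\tfrac{p_0}4\big)=\tfrac12c_1p_0=:c_3>0.\tag{13}$$

## 9. Truncating the potential: $R_B(0)\ge\frac18m_k$

Let $\Theta$ be the event that for infinitely many good $k$ there is a finite $B\ni0$ with $B\subset S[0,2^{k+1}]$ and
$$R_B(0)\ge\tfrac18m_k,\qquad\max_{x\in B}R_B(x)\le2Km_k.\tag{14}$$
This is indeed an event: for a fixed finite $B\subset\mathbb Z^d$ with $B\subset V(\mathcal G)$, $R_B(x)$ is a function of which of the finitely many lattice edges touching $B$ belong to $\mathcal G$, and there are countably many pairs $(k,B)$.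

**Theorem 1 holds on $\Theta$.** Choose such sets along a sequence of $k$'s tending to infinity. By Lemma 3, $R_B(0)\ge\frac18m_k\ge c2^{k/6}\to\infty$, and $\max_{x\in B}R_B(x)\le2Km_k\le16KR_B(0)$. Lemma 1 applies with $K'=16K$. It gives infinitely many collisions, and it gives at least $R_B(0)/8\ge c2^{k/6}$ collisions inside $B$ with probability at least $1/(512\Delta K)$, a constant depending only on $d$. So it remains to prove $P(\Theta)=1$.

The estimate (13) alone gives only a positive probability for infinitely many $F_k$. To reach probability $1$ we need a lower bound for the conditional probability of $\Theta$ given *any* initial piece $S[0,r]$, with the same constant for all $r$. So we run the construction for the walk started afresh at time $r$ and check that the initial piece does not spoil it.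

Fix $r\ge0$ and $\mathcal F_r=\sigma(S_0,\dots,S_r)$. Let $F_k^{(r)}$ be the event $F_k$ for the walk $(S_{r+j}-S_r)_{j\ge0}$; it is independent of $\mathcal F_r$ and $P(F_k^{(r)})=P(F_k)$. Let
$$T_r=\max\big\{\min\{j\ge0:S_{r+j}=y\}:\ y\in S[0,r]\cap S[r,\infty)\big\}.$$
This is the time after $r$ by which every point of the initial piece that will be revisited has been revisited. The set of $y$'s is finite and contains $S_r$, so $T_r<\infty$. Put
$$E_k=F_k^{(r)}\cap\{S[r+t_k,\infty)\cap S[0,r]=\emptyset\}\cap\{T_r\le\tfrac18m_k\}.$$

**Lemma 5.** There is a deterministic $k_1(r)$ such that for good $k\ge k_1(r)$, on $E_k$, the set $B=S[0,r+t_k]\setminus S[r+t_k,\infty)$ satisfies $0\in B\subset S[0,2^{k+1}]$ and (14).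

*Proof.* **Step 1: inclusions.** We check the set-theoretic requirements. As in Section 1, $B^c=S[r+t_k,\infty)$. On $E_k$ this set misses $S[0,r]$, so $0\in S[0,r]\subset B$. Also $B\subset S[0,r+2^k]\subset S[0,2^{k+1}]$ once $2^k\ge r$.

**Step 2: upper bound on $R_B$.** We use the tie to $S_{r+t_k}\in B^c$. Let $x=S_s\in B$ with $s\le r+t_k$. If $s\ge r$, then $R_B(x)\le\rho(s,r+t_k)\le Km_k$ by (ii), as in Section 4. If $s<r$, then (1), applied to $x$ and $S_r\in B$, gives $R_B(x)\le r+Km_k\le2Km_k$ once $Km_k\ge r$.

**Step 3: the potential on the new piece.** We compare potential values with resistances. Let $H=\mathcal G[r,r+t_k]$, $o=S_r$, $z=S_{r+t_k}$, and $\rho=\rho(r,r+t_k)=R^H(o,z)$. By (i), $\rho\ge\frac12m_k>0$, so $o\ne z$. Let $h$ be the potential on $H$ of the unit current from $o$ to $z$ with $h(z)=0$. Then $h(y)=\rho P_y(\tau_o<\tau_z)$, $h(o)=\rho$, and the energy of $h$ on $H$ is $\rho$. Let $g_z$ be the Green's function of SRW on $H$ killed at $z$. For $y\ne z$, since $g_z(o,o)=\deg_H(o)\rho$ and by reversibility,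
$$h(y)=\rho\,\frac{g_z(y,o)}{g_z(o,o)}=\frac{g_z(y,o)}{\deg_H o}=\frac{g_z(o,y)}{\deg_H y}=P_o(\tau_y<\tau_z)\frac{g_z(y,y)}{\deg_H y}=P_o(\tau_y<\tau_z)R^H(y,z).$$
So $h(y)\le R^H(y,z)$, also for $y=z$. The function $\rho-h$ is the potential of the unit current from $z$ to $o$, so the same argument gives $\rho-h(y)\le R^H(y,o)$. Two consequences follow.

* *$h$ is low on the recent past.* For $y=S_{r+s}$ with $u_k\le s\le t_k$, Rayleigh monotonicity and (iii) give $h(y)\le R^H(y,z)\le\rho(r+s,r+t_k)\le\frac18m_k\le\frac14\rho$.
* *$h$ is high on the initial piece.* Let $y\in S[0,r]\cap V(H)$. The first visit of $(S_{r+j})_{j\ge0}$ to $y$ occurs at some $j\le\min(T_r,t_k)$, and the path $S_r,\dots,S_{r+j}$ lies in $H$. So $R^H(y,o)\le j\le T_r\le\frac18m_k\le\frac14\rho$, and $h(y)\ge\frac34\rho$.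

**Step 4: the test function.** We cut off $h$ at levels $\frac14\rho$ and $\frac34\rho$ and extend it to $\mathcal G$. Let
$$f=\min\big\{(h-\tfrac\rho4)^+,\tfrac\rho2\big\}\text{ on }V(H),\qquad f=\tfrac\rho2\text{ on }S[0,r]\setminus V(H),\qquad f=0\text{ elsewhere.}$$
By the second consequence, $f=\frac\rho2$ on all of $S[0,r]$; in particular $f(0)=\frac\rho2$. Moreover $f=0$ on $B^c=S[r+t_k,\infty)$. Indeed this set is disjoint from $S[0,r]$ by the definition of $E_k$, and from $S[r,r+u_k]$ by (iv). So each of its points either is outside $S[0,r+t_k]$, where $f=0$ by definition, or lies in $S[r+u_k,r+t_k]$, where $h\le\frac14\rho$ and so $f=0$ by the first consequence.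

**Step 5: energy.** It remains to bound $\mathcal E_{\mathcal G}(f)$. Every edge of $\mathcal G$ is of at least one of three types. If it is traversed during $[0,r]$, both endpoints lie in $S[0,r]$ and $f$ has zero increment. If it is an edge of $H$, the increment of $f$ is at most that of $h$ in absolute value. If it is traversed after time $r+t_k$, both endpoints lie in $B^c$ and the increment is zero. So the energy of $f$ is at most that of $h$ on $H$, which is $\rho$. Apply the Dirichlet principle to $f/(\rho/2)$:
$$\frac1{R_B(0)}\le\frac{\rho}{(\rho/2)^2}=\frac4\rho,\qquad\text{that is,}\qquad R_B(0)\ge\frac\rho4\ge\frac18m_k.\qquad\square$$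

## 10. From conditional probability $c_3$ to probability one

**Step 1: a lower bound given any initial piece.** By Lemma 5, $\Theta\supset\limsup_{k\text{ good}}E_k$. By the conditional reverse Fatou lemma and the independence of $F_k^{(r)}$ and $\mathcal F_r$,
$$P(\Theta\mid\mathcal F_r)\ge\limsup_{k\text{ good}}\Big[P(F_k)-P\big(S[r+t_k,\infty)\cap S[0,r]\ne\emptyset\mid\mathcal F_r\big)-P\big(T_r>\tfrac18m_k\mid\mathcal F_r\big)\Big]\quad\text{a.s.}$$
The first subtracted term tends to $0$ a.s. by transience, because $t_k\ge2^{k-J}\to\infty$: a.s. the finite set $S[0,r]$ is not visited after some finite time, and conditional dominated convergence applies. The second tends to $0$ a.s. because $T_r<\infty$ and $m_k\to\infty$. With (13), $P(\Theta\mid\mathcal F_r)\ge c_3$ a.s.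

**Step 2: Lévy's 0–1 law.** The bound holds for every $r$ with the same $c_3$, and $\Theta$ is measurable with respect to $S$. So $1_\Theta=\lim_{r\to\infty}P(\Theta\mid\mathcal F_r)\ge c_3>0$ a.s., that is, $P(\Theta)=1$. By Section 9 this proves Theorem 1. $\blacksquare$

## 11. Other dimensions, continuous time, two-sided trace, more walks

None of this section is needed for Theorem 1. Part (d) uses a fact that the source quotes without proof: for $P$-a.e. three-dimensional trace, three independent discrete-time SRWs on $\mathcal G$ from $0$ collide simultaneously only finitely often, a.s.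

**Theorem 2.**

(a) *(All dimensions.)* For every $d\ge1$ the trace of SRW on $\mathbb Z^d$ a.s. has the infinite double collision property (two independent SRWs on it collide infinitely often a.s.), from every pair of same-parity starting points.

(b) *(Continuous time.)* For $d\ge3$, for a.e. $S$ and all $x,y\in V(\mathcal G)$ (any parity), two independent continuous-time walks on $\mathcal G$ with i.i.d. rate-1 exponential holding times a.s. spend infinite total time together.

(c) *(Two-sided trace.)* For $d\ge3$ the trace $\bar{\mathcal G}$ of a two-sided SRW $(S_n)_{n\in\mathbb Z}$ with $S_0=0$ is a.s. recurrent and a.s. has the infinite double collision property from every same-parity pair.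

(d) *(Sharpness for $d=3$.)* For $P$-a.e. three-dimensional trace, $k$ independent discrete-time SRWs from $0$ collide simultaneously infinitely often a.s. if $k=2$, and only finitely often a.s. if $k\ge3$.

*Proof of (a).* For $d\ge3$ this is Theorem 1. For $d\le2$ the walk $S$ visits every vertex infinitely often, and at each visit each incident edge is traversed next with probability $1/(2d)$. So $\mathcal G=\mathbb Z^d$ a.s. By symmetry of the steps, $X^1_n-X^2_n$ has the law of an SRW on $\mathbb Z^d$ from $x-y$ observed at even times. That SRW is recurrent and, as $x-y$ has even coordinate sum, visits $0$ only at even times. So the difference hits $0$ infinitely often.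

*Proof of (b).* We repeat Lemma 1 with time integrals. Work on $\Theta$, with sets $B$ as there and $K'=16K$, and let $Z$ be the time the walks spend together before either leaves $B$. The killed heat kernel $p^B_t=\sum_ne^{-t}\frac{t^n}{n!}p^B_n$ satisfies $\int_0^\infty p_t^B(x,y)\,dt=g_B(x,y)$ and $\deg(x)p_t^B(x,y)=\deg(y)p_t^B(y,x)$. Hence
$$E_{x,y}Z=\int_0^\infty\sum_zp_t^B(x,z)p_t^B(y,z)\,dt\ge\frac1{\deg y}\int_0^\infty p_{2t}^B(x,y)\,dt=\frac{g_B(x,y)}{2\deg y}=\tfrac12P_x(\tau_y<\tau_{B^c})R_B(y)\ge\tfrac18R_B(0)$$
for large $k$, by Step 2 of Lemma 1; parity plays no role. Similarly $E_{v,v}Z\le\frac\Delta2R_B(v)\le\frac\Delta2K'R_B(0)$ for $v\in B$. By the Markov property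
$$E_{x,y}Z^2\le2E_{x,y}Z\max_{v\in B}E_{v,v}Z\le\Delta K'R_B(0)E_{x,y}Z,$$
and Paley–Zygmund gives
$$P_{x,y}\big(Z\ge\tfrac1{16}R_B(0)\big)\ge\frac{R_B(0)/8}{4\Delta K'R_B(0)}=\frac1{32\Delta K'}.$$
Since $R_B(0)\to\infty$ along the sequence, for all $x,y$ the total common time is infinite with probability at least $\frac1{32\Delta K'}$. Lévy's 0–1 law along integer times, as in Step 4 of Lemma 1, gives probability $1$.

*Proof of (c).* **Step 1: recurrence.** We exhibit test functions of vanishing energy. Write $|e|$ for the distance of an edge $e$ from $0$. If $e\in\bar{\mathcal G}$, then one of the two one-sided walks visits an endpoint of $e$, and a one-sided walk visits $x$ with probability $G(x)/G(0)$. So $P(e\in\bar{\mathcal G})\le C(1+|e|)^{2-d}$. For $r\ge3$ let $\varphi_r=1$ on $|x|\le r$, $\varphi_r=0$ on $|x|\ge r^2$, and $\varphi_r(x)=2-\frac{\log|x|}{\log r}$ in between. An increment of $\varphi_r$ along an edge at $x$ is at most $C/(|x|\log r)$, and it vanishes unless $r-1\le|x|\le r^2+1$. So the expected energy of $\varphi_r$ on $\bar{\mathcal G}$ is at most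
$$C\sum_{r-1\le|x|\le r^2+1}|x|^{2-d}(|x|\log r)^{-2}=\frac{C}{(\log r)^2}\sum_{r-1\le|x|\le r^2+1}|x|^{-d}\le\frac C{\log r}\longrightarrow0.$$
By Fatou the lower limit of the energies is a.s. $0$. As $\varphi_r(0)=1$ and $\varphi_r$ has finite support, the effective conductance from $0$ to infinity in $\bar{\mathcal G}$ vanishes a.s., and the connected graph $\bar{\mathcal G}$ is recurrent.

**Step 2: mass transport.** This is the mass-transport argument of Hutchcroft–Peres; it shows that the walks cannot have a last collision. Let $p_n$ be the kernel of SRW on $\bar{\mathcal G}$. Let $L(v)=\#\{n\in\mathbb Z:S_n=v\}$, which for $v\in V(\bar{\mathcal G})$ lies in $[1,\infty)$ by transience. Let $q(v)$ be the quenched probability that two walks from $(v,v)$ never collide at times $n\ge1$, and $\Gamma(u,v)=\sum_{n\ge0}p_n(u,v)^2$, with the convention $\infty\cdot0=0$. For walks from $(u,u)$, the last collision occurs at time $n$ at the vertex $v$ with probability $p_n(u,v)^2q(v)$. Summing over $n$ and $v$, $\sum_v\Gamma(u,v)q(v)\le1$. Each $v$ is visited $L(v)$ times, so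
$$\sum_{n\in\mathbb Z}\frac{\Gamma(S_0,S_n)q(S_n)}{L(S_n)}=\sum_v\Gamma(S_0,v)q(v)\le1.$$
Divide by $L(S_0)\ge1$ and take expectations. The increments of $S$ are stationary, and $\Gamma,q,L$ are translation covariant. So we may shift the time index in the $n$-th term by $n$ and then replace $n$ by $-n$:
$$1\ge E\sum_{n\in\mathbb Z}\frac{\Gamma(S_0,S_n)q(S_n)}{L(S_0)L(S_n)}=E\sum_{n\in\mathbb Z}\frac{\Gamma(S_n,S_0)q(S_0)}{L(S_n)L(S_0)}=E\Big[\frac{q(S_0)}{L(S_0)}\sum_v\Gamma(v,S_0)\Big].$$

**Step 3: the incoming mass is infinite.** This forces $q=0$. By reversibility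
$$\sum_vp_n(v,x)^2=\sum_vp_n(x,v)\frac{\deg x}{\deg v}p_n(v,x)\ge\Delta^{-1}p_{2n}(x,x).$$
So $\sum_v\Gamma(v,x)\ge\Delta^{-1}\sum_np_{2n}(x,x)=\infty$ by recurrence. The expectation in Step 2 is at most $1$, hence $q(S_0)=0$ a.s. By stationarity $q(S_n)=0$ a.s. for each $n$, so $q\equiv0$ on $V(\bar{\mathcal G})$ a.s. Thus walks from $(v,v)$ a.s. collide again after each collision, that is, infinitely often. For a same-parity pair $(x,y)$, walks from $(x,x)$ are at $(x,y)$ at any given even time $n\ge d_{\bar{\mathcal G}}(x,y)$ with positive probability. Since they collide infinitely often a.s., the Markov property at time $n$ shows that walks from $(x,y)$ do too, a.s.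

*Proof of (d).* The case $k=2$ is Theorem 1, and $k=3$ is the quoted fact. For $k>3$, a simultaneous collision of all $k$ walks is in particular a simultaneous collision of the first three. $\blacksquare$
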